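\title{Sharp $\ell_0$-isoperimetry for convex bodies}

\begin{abstract}
The $\ell_0$ boundary of a subset $S$ of a convex body $K\subset\mathbb{R}^n$ is the set of points of $K\setminus S$ that can be reached from $S$ by changing one coordinate. Suppose that $K$ contains a translate of $rQ$ and is contained in a translate of $RQ$, where $Q$ is an unconditional convex body. We prove that a Borel set $S\subset K$ of relative volume $s\le 1/2$ has $\ell_0$ boundary of volume at least $\frac1{70}\frac rR\min\{1,\log(e/s)/n\}$ times the volume of $S$. This was conjectured by Fernandez V and improves his bound by a factor of $n$. The proof integrates the divergence of two vector fields that vanish on $\partial K$ over the axis-parallel chords of $K$ that meet $S$; one of the fields is built from a Knothe map. We extend the inequality to all set sizes and show that, for every $n\ge2$ and every unconditional $Q$, it is sharp up to an absolute constant at every size once $R/r$ exceeds an absolute constant.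
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

Throughout, $n\ge2$, a convex body is a compact convex subset of $\mathbb{R}^n$ with nonempty interior, and $|\cdot|$ denotes Lebesgue measure of the appropriate dimension. Let $K$ be a convex body and $S\subset K$ a Borel set. The \emph{$\ell_0$ boundary} $\partial_0^KS$ is the set of points of $K\setminus S$ that can be reached from a point of $S$ by changing at most one coordinate. If the $\ell_0$ distance of two points is the number of coordinates in which they differ, then $\partial_0^KS$ is the set of points of $K$ at $\ell_0$ distance exactly $1$ from $S$. The length of the move is not restricted, so $\partial_0^KS$ is measured by volume, and the ratio $|\partial_0^KS|/|S|$ says how much new volume a single axis-parallel move inside $K$ can reach.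

This ratio is unchanged by translations and by invertible diagonal linear maps, but not by rotations: a body that is thin and oblique to the axes has short axis-parallel chords. A lower bound therefore needs a parameter that measures how far $K$ is from being aligned with the axes. A convex body $Q$ is \emph{unconditional} if it is symmetric under every sign change $x_i\mapsto-x_i$. The class of such bodies is invariant under diagonal maps, and the parameter is the ratio $r/R$ in an inclusion
\begin{equation}\label{eq:sandwich}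
x_0+rQ\subset K\subset y_0+RQ,\qquad Q\text{ unconditional},\quad r,R>0,\quad x_0,y_0\in\mathbb{R}^n .
\end{equation}
Comparing volumes gives $r\le R$.

It is proved in \cite{F} that there is an absolute constant $c>0$ such that, under \eqref{eq:sandwich}, every Borel set $S\subset K$ with $s=|S|/|K|\in(0,1/2]$ satisfies
\begin{equation}\label{eq:known}
\frac{|\partial_0^KS|}{|S|}\ge\frac{cr}{nR}\min\Big\{1,\frac{\log(e/s)}n\Big\}.
\end{equation}
The same paper has a complement: there are absolute constants $C,c'>0$ such that for every $n\ge5$, every unconditional $Q$ and all $R\ge Cr>0$, some convex body $K$ satisfying \eqref{eq:sandwich} has a subset of relative volume of constant order, but at most $1/2$, whose $\ell_0$ boundary has relative volume $O(r/(nR))$, and, for every $0<s<e^{-c'n}$, a subset of relative volume $s$ whose $\ell_0$ boundary has relative volume $O(r/R)$. In view of this it is conjectured in \cite{F} that \eqref{eq:known} can be improved by a factor of $n$, which would be best possible at least at the extreme set sizes. We prove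 the conjecture.

\begin{theorem}\label{thm:main}
Let $n\ge2$ and let $K$ be a convex body satisfying \eqref{eq:sandwich}. For every Borel set $S\subset K$ with $s=|S|/|K|\in(0,1/2]$,
\[
\frac{|\partial_0^KS|}{|S|}\ \ge\ \frac1{70}\,\frac rR\,\min\Big\{1,\frac{\log(e/s)}n\Big\}.
\]
\end{theorem}

Some restriction on $s$ is needed in this form, because $|\partial_0^KS|/|S|\le(1-s)/s$. For large sets the right comparison is with the complement.

\begin{theorem}\label{thm:all}
Let $n\ge2$ and let $K$ be a convex body satisfying \eqref{eq:sandwich}. For every Borel set $S\subset K$ with $s=|S|/|K|\in(0,1)$, writing $m=\min\{s,1-s\}$,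
\[
\frac{|\partial_0^KS|}{|K|}\ \ge\ \frac1{140}\,\frac rR\;m\,\min\Big\{1,\frac{\log(e/m)}n\Big\}.
\]
\end{theorem}

\begin{theorem}\label{thm:sharp}
There are absolute constants $C_0,C_1$ such that for all $n\ge2$, all unconditional convex bodies $Q\subset\mathbb{R}^n$, all $R\ge C_0r>0$ and all $s\in(0,1/2]$ there are a convex body $K$ with $x_0+rQ\subset K\subset y_0+RQ$ for some $x_0,y_0$, and a Borel set $S\subset K$ with $|S|=s|K|$, such that both $|\partial_0^KS|$ and $|\partial_0^K(K\setminus S)|$ are at most
\[
C_1\,\frac rR\,\min\Big\{1,\frac{\log(e/s)}n\Big\}\,|S| .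
\]
\end{theorem}

Thus, once $R\ge C_0r$, Theorems \ref{thm:main} and \ref{thm:all} are optimal up to an absolute constant at every set size; for sizes above $1/2$ one uses the set $K\setminus S$.

\subsection{Where the factors come from}\label{sec:factors}

Write $\mathbf 1=(1,\dots,1)$ and $\rho(x)=\frac1n\sum_ix_i$.

\begin{example}[A diagonal cylinder]\label{ex:cyl}
Let $Q=[-1,1]^n$, $R\ge4r$ and $K=\{t\mathbf 1+rq:0\le t\le R,\ q\in Q\}$. Then $rQ\subset K\subset\frac R2\mathbf 1+RQ$. The body $K$ is symmetric about the point $\frac R2\mathbf 1$, so $S=\{x\in K:\rho(x)\le R/2\}$ has $s=1/2$. Any two coordinates of a point of $K$ differ by at most $2r$. If $x,y\in K$ differ only in coordinate $j$, and $i\ne j$, then $y_j-x_j=(y_j-y_i)-(x_j-x_i)$ is at most $4r$ in absolute value, so $|\rho(y)-\rho(x)|\le4r/n$. Hence $\partial_0^KS$ lies in the slab $R/2<\rho\le R/2+4r/n$. The section $K\cap\{\rho=t\}$ is contained in $t\mathbf 1+W$, where $W=\{rq-r\rho(q)\mathbf 1:q\in Q\}$, and equals it for $r\le t\le R-r$. Therefore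
\[
\frac{|\partial_0^KS|}{|S|}\le\frac{4r/n}{R/2-r}\le\frac{16\,r}{nR}.
\]
\end{example}

So at $s=1/2$ the order $r/(nR)$ cannot be improved. The example also shows that unconditionality cannot be weakened to central symmetry: $Q'=K-\frac R2\mathbf 1$ is centrally symmetric and $K$ is a translate of it, so the ratio of scales with respect to $Q'$ is $1$, while $|\partial_0^KS|/|S|$ is as small as we like.

The dependence on $s$ can be guessed by opening the cylinder into a truncated cone of height $R$ whose base is at distance $L=R/\lambda$ from the apex, with $0<\lambda\le1$. The section at height $t$ above the base has volume proportional to $(L+t)^{n-1}$, which grows roughly like $e^{n\lambda t/R}$. Cut at three quarters of the height and let $S$ be the lower part. When $n\lambda$ is not small, $\log(1/s)$ has order $n\lambda$, and the mass of $S$ sits within distance about $R/(n\lambda)$ of the cut. The boundary layer still has thickness about $r/n$, so the ratio has order $\lambda r/R$, which is the order of $\frac rR\frac{\log(1/s)}n$. For smaller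 $s$ one extends the cone to its apex and shrinks $S$ homothetically; the ratio is scale invariant and stays of order $r/R$. This is the shape of the bound in Theorem \ref{thm:main}. Section \ref{sec:sharp} turns the heuristic into a proof for every $Q$.

\subsection{The method}

The chords of $K$ in direction $e_i$ that meet $S$ fill a set $S^i$ between $S$ and $S\cup\partial_0^KS$. If a vector field $\varphi$ vanishes on $\partial K$, then $\partial_i\varphi_i$ integrates to zero over each such chord. Summing over $i$ expresses $\int_S\operatorname{div}\varphi$ as an integral over $\partial_0^KS$. No path of several coordinate moves is followed, so nothing is lost along such paths. Section \ref{sec:chords} sets this up and carries it out for the square. A general body needs a cutoff function (Section \ref{sec:cutoff}), a Knothe map (Section \ref{sec:knothe}) and two vector fields instead of one (Section \ref{sec:proof}).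

\section{Chords, and the case of the square}\label{sec:chords}

Fix $K$ and a Borel set $S\subset K$ with $s=|S|/|K|>0$. An \emph{$i$-line} is a line parallel to $e_i$. The $i$-lines are parametrized by $\mathbb{R}^{n-1}$ through the projection $P_i$ along $e_i$, and ``almost every $i$-line'' refers to Lebesgue measure on $\mathbb{R}^{n-1}$. Put
\[
S^i=K\cap P_i^{-1}(P_iS),\qquad B=\partial_0^KS,\qquad D=S\cup B,\qquad d=|D|/|K| .
\]
The set $S^i$ is the union of the full chords $\ell\cap K$ over the $i$-lines $\ell$ that meet $S$. By the definition of $B$,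
\[
S\subset S^i\subset D,\qquad D=\bigcup_iS^i,\qquad S^i\setminus S\subset B .
\]
The image of a Borel set under a continuous map is analytic, and analytic sets are Lebesgue measurable. So $P_iS$ is measurable, and hence so are $S^i$, $D$ and $B=D\setminus S$.

\begin{lemma}[Chord lemma]\label{lem:chord}
Let $w_1,\dots,w_n$ be measurable functions defined a.e.\ on $D$. Suppose that $w_i$ is integrable on $S^i$ and that $\int_{\ell\cap K}w_i\,dx_i=0$ for almost every $i$-line $\ell$ that meets $S$. Then, with $w^-=\max\{-w,0\}$,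
\[
\int_S\sum_iw_i\,dx\ \le\ \int_B\sum_iw_i^-\,dx .
\]
\end{lemma}

\begin{proof}
By Fubini's theorem $\int_{S^i}w_i=0$, because $S^i$ is a union of full chords. Hence $\int_Sw_i=-\int_{S^i\setminus S}w_i\le\int_Bw_i^-$. Sum over $i$.
\end{proof}

We apply the lemma with $w_i=\partial_i\varphi_i$, where $\varphi_i$ vanishes at both ends of the chords in direction $e_i$. We want $\operatorname{div}\varphi$ large on $S$, while on $B$ only a lower bound on each $\partial_i\varphi_i$ is needed. A map $T$ that spreads $D$ uniformly over $K$ expands volume by the factor $1/d$, so $\varphi=T-x$ should have positive divergence; if each $T_i$ is nondecreasing in $x_i$, then $\partial_i\varphi_i\ge-1$.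

\begin{example}[The square and the cube]\label{ex:square}
Let $K=[0,1]^2$, so $|S|=s$ and $|D|=d$. Let $h(x_1)$ be the length of the section of $D$ over $x_1$, and where $h(x_1)>0$ put
\[
T_1(x_1)=\frac1d\int_0^{x_1}h(t)\,dt,\qquad T_2(x_1,x_2)=\frac1{h(x_1)}\int_0^{x_2}1_D(x_1,t)\,dt .
\]
Then $\partial_1T_1=h(x_1)/d$ and $\partial_2T_2=1_D/h(x_1)$ a.e., so $\partial_1T_1\,\partial_2T_2=1/d$ a.e.\ on $D$, and $\partial_1T_1+\partial_2T_2\ge2d^{-1/2}$ there by the AM--GM inequality. On a chord in direction $e_i$ the function $T_i$ increases from $0$ to $1$, so $T_i-x_i$ vanishes at both ends. Lemma \ref{lem:chord} with $w_i=\partial_iT_i-1\ge-1$ gives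
\[
(2d^{-1/2}-2)\,s\le2|B|=2(d-s),\qquad\text{that is,}\qquad s\le d^{3/2}.
\]
In $[0,1]^n$ let $h_k(x_1,\dots,x_k)$ be the volume of the section of $D$ over $(x_1,\dots,x_k)$, with $h_0=d$ and $h_n=1_D$, and take $w_k=h_k/h_{k-1}-1$. Then $\int_0^1w_k\,dx_k=0$ where $h_{k-1}>0$, and $\prod_kh_k/h_{k-1}=1/d$ a.e.\ on $D$. The same computation gives $s\le d^{1+1/n}$, hence
\begin{equation}\label{eq:cube}
\frac{|B|}{|S|}=\frac ds-1\ \ge\ s^{-1/(n+1)}-1\ \ge\ \frac{\log(1/s)}{n+1}.
\end{equation}
For $s\le1/2$ this is the order claimed in Theorem \ref{thm:main} with $r=R$.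
\end{example}

\begin{remark}
If $Q$ is a cube and $r=R$, then \eqref{eq:sandwich} forces $K$ to be a cube, and the middle term of \eqref{eq:cube} is unbounded as $s\to0$. So Theorem \ref{thm:sharp} fails for $R=r$, and a hypothesis such as $R\ge C_0r$ is needed there.
\end{remark}

The cube is special: all chords in direction $e_i$ have the same two endpoints in the coordinate $x_i$, and $T_i$ fixes them. In a general body $T_i-x_i$ has no reason to vanish at the ends of a chord. We shall multiply $T-x$ by a function $\psi$ that vanishes on $\partial K$ and pay for the derivative of $\psi$.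

\section{A concave cutoff}\label{sec:cutoff}

From here to the end of Section \ref{sec:proof}, $K$ satisfies \eqref{eq:sandwich}, and we translate so that $x_0=0$. An unconditional body satisfies $Q=-Q$ and has $0$ in its interior, so $0\in\operatorname{int}K$. The \emph{gauge} of $K$ is $g(x)=\inf\{t>0:x\in tK\}$. It is convex and positively $1$-homogeneous, $K=\{g\le1\}$ and $\partial K=\{g=1\}$. It is Lipschitz: if $K$ contains the Euclidean ball of radius $\delta$ about $0$, then $g(x)-g(y)\le g(x-y)\le\|x-y\|_2/\delta$. In particular $g$ is differentiable a.e. At a point $x$ of differentiability, convexity gives $g(y)\ge g(x)+\nabla g(x)\cdot(y-x)$ for all $y$, and differentiating $g(tx)=tg(x)$ at $t=1$ gives Euler's identity $x\cdot\nabla g(x)=g(x)$. Together,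
\begin{equation}\label{eq:support}
\nabla g(x)\cdot y\le g(y)\qquad\text{for all }y\in\mathbb{R}^n .
\end{equation}

The function $1-g$ is concave and vanishes on $\partial K$. The field $(1-g)(T-x)$ would cost a term $n(1-g)$ on $B$, which can be as large as $n$. On the other hand the mean of $1-g$ over $K$ is only $\int_0^1(1-t)^n\,dt=\frac1{n+1}$, so truncation at height $1/n$ should lose little. Define on $K$
\[
\psi=\min\{1-g,\,1/n\},\qquad N=\{x\in K:g(x)>1-1/n\},\qquad\kappa=\frac1{|K|}\int_K\psi .
\]
The function $\psi$ is concave and Lipschitz, $0\le n\psi\le1$, and $\psi=0$ on $\partial K$. It equals $1-g$ on the boundary layer $N$ and $1/n$ on $K\setminus N=(1-\frac1n)K$. The boundary of a convex body is a null set, so a.e.\ in $K$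
\begin{equation}\label{eq:gradpsi}
\nabla\psi=-1_N\nabla g,\qquad x\cdot\nabla\psi=-g\,1_N .
\end{equation}

\begin{lemma}\label{lem:cutoff}
\begin{enumerate}
\item[(a)] For a.e.\ $x\in K$ and all $v\in K-K$, $\ \sum_i|\partial_i\psi(x)|\,|v_i|\le2R/r$.
\item[(b)] $n\kappa>0.54$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:gradpsi} it suffices to bound $\sum_i|p_iv_i|$ for $p=\nabla g(x)$. By convexity and symmetry of $Q$, $v\in K-K\subset RQ-RQ=2RQ$. Choose signs $\sigma_i$ with $\sigma_ip_iv_i=|p_iv_i|$. By unconditionality $v'=(\sigma_iv_i)_i$ lies in $2RQ$, so $\frac r{2R}v'\in rQ\subset K$, and \eqref{eq:support} gives $\frac r{2R}\,p\cdot v'\le1$. Since $p\cdot v'=\sum_i|p_iv_i|$, this is (a).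

(b) For $0\le t<1/n$ the set $\{\psi\ge t\}$ is $(1-t)K$, so
\[
\kappa=\int_0^{1/n}(1-t)^n\,dt=\frac{1-(1-1/n)^{n+1}}{n+1}.
\]
Since $(1-1/n)^{n+1}\le e^{-1}(1-1/n)$ and $n\ge2$,
\[
n\kappa\ge\frac{n-(n-1)/e}{n+1}=\Big(1-\frac1e\Big)-\frac{1-2/e}{n+1}\ge\frac23-\frac1{3e}>0.54 .\qedhere
\]
\end{proof}

Part (a) and the inequality $r\le R$ are the only uses of $Q$ in the proof of Theorem \ref{thm:main}. Lemma \ref{lem:chord} treats the coordinates separately, so it produces $\sum_i|\partial_i\psi||v_i|$ rather than $|\nabla\psi\cdot v|$, and unconditionality is what allows the signs to be chosen.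

\section{The Knothe map}\label{sec:knothe}

The map of Example \ref{ex:square} is triangular: $T_k$ depends only on $x_1,\dots,x_k$. For a triangular map the volume expansion is the product of the diagonal derivatives $\partial_kT_k$, which are the terms of the divergence, so AM--GM bounds the divergence from below. The Knothe map from $D$ to $K$ is the triangular map that is nondecreasing in the last variable of each component and carries one uniform measure to the other. As $D$ is only measurable, we prove the regularity along chords that we need.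

\begin{lemma}\label{lem:knothe}
There are a Borel set $D_*\subset D$ with $|D\setminus D_*|=0$, a Borel map $T:D_*\to\operatorname{int}K$ and Borel functions $\tau_1,\dots,\tau_n:D_*\to(0,\infty)$ such that:
\begin{enumerate}
\item[(i)] $T$ pushes the uniform probability measure on $D$ to the uniform probability measure on $K$;
\item[(ii)] for almost every $i$-line $\ell$ that meets $S$ and whose chord $\ell\cap K$ is an interval $[a,b]$ with $a<b$ in the coordinate $x_i$, almost every point of the chord is in $D_*$, and $T_i$ extends from $D_*\cap(a,b)$ to a bounded, locally Lipschitz function of $x_i\in(a,b)$ whose derivative equals $\tau_i$ a.e.;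
\item[(iii)] $\prod_i\tau_i=1/d$ on $D_*$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Fiber volumes.} Write $x_{\le k}=(x_1,\dots,x_k)=\pi_k(x)$ and $x_{<k}=x_{\le k-1}$. Let $D'\subset D$ be Borel with $|D\setminus D'|=0$. For $0\le k\le n$ let $h_k(x_{\le k})$ and $f_k(y_{\le k})$ be the $(n-k)$-volumes of the fibers of $D'$ and of $K$ over the first $k$ coordinates, so that $h_n=1_{D'}$, $f_n=1_K$, $h_0=|D|$, $f_0=|K|$. These are bounded Borel functions, and Tonelli's theorem gives $\int h_k(x_{<k},t)\,dt=h_{k-1}(x_{<k})$ everywhere, and the same for $f_k$. Let $U_k=\pi_k(\operatorname{int}K)$, an open convex set. On $U_k$ the function $f_k$ is positive, because the fiber contains an open set, and it is continuous. Indeed, for $k<n$ the Brunn--Minkowski inequality applied to the fibers shows that $f_k^{1/(n-k)}$ is concave on $\pi_k(K)$, and a concave function is continuous in the interior of its domain; for $k=n$ we have $f_n=1$ on $U_n=\operatorname{int}K$.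

\emph{Conditional distribution functions on $K$.} Fix $y_{<k}\in U_{k-1}$. The set $I=\{t:(y_{<k},t)\in U_k\}$ is a nonempty bounded open interval. We claim that $f_k(y_{<k},\cdot)$ vanishes outside $\bar I$. If $f_k(y_{<k},t)>0$, there is a point of $K$ above $(y_{<k},t)$. Join it to a point of $\operatorname{int}K$ above some $(y_{<k},t_0)$ with $t_0\in I$. The segment lies in $\operatorname{int}K$ except possibly for its first endpoint, and all its points have first coordinates $y_{<k}$, so $t\in\bar I$. Consequently
\[
G_k(t;y_{<k})=\frac1{f_{k-1}(y_{<k})}\int_{-\infty}^tf_k(y_{<k},t')\,dt'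
\]
is $0$ to the left of $I$, is $1$ to the right of $I$, and restricts to a $C^1$ bijection $I\to(0,1)$ with positive derivative $f_k(y_{<k},t)/f_{k-1}(y_{<k})$. Its inverse $G_k^{-1}(\cdot\,;y_{<k}):(0,1)\to I$ is $C^1$ and increasing. It is jointly Borel on $(0,1)\times U_{k-1}$, since for each real $t$ we have $G_k^{-1}(p;y_{<k})\le t$ if and only if $p\le G_k(t;y_{<k})$, and $G_k(t;\cdot)$ is Borel.

\emph{Definition of $T$.} Where $h_{k-1}(x_{<k})>0$ put
\[
F_k(x_{\le k})=\frac1{h_{k-1}(x_{<k})}\int_{-\infty}^{x_k}h_k(x_{<k},t)\,dt .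
\]
This is a Borel function, nondecreasing and Lipschitz in $x_k$ because $h_k$ is bounded. Call $x_{\le k}$ \emph{admissible} if $h_{j-1}(x_{<j})>0$ and $F_j(x_{\le j})\in(0,1)$ for all $j\le k$. For admissible $x_{\le k}$ define recursively
\[
T_k(x_{\le k})=G_k^{-1}\big(F_k(x_{\le k});\,T_{<k}(x_{<k})\big),
\]
which makes sense because $(T_1,\dots,T_j)\in U_j$ at each step. Let $D_*$ be the Borel set of admissible points of $D'$, and on $D_*$ put
\[
\tau_k=\frac{h_k(x_{\le k})}{h_{k-1}(x_{<k})}\cdot\frac{f_{k-1}(T_{<k})}{f_k(T_{\le k})} .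
\]
On $D_*$ all $h_k$ and all $f_k(T_{\le k})$ are positive, so $\tau_k>0$, and the product telescopes to $\frac{h_n}{h_0}\cdot\frac{f_0}{f_n(T)}=|K|/|D|$. This is (iii).

\emph{Proof of (i).} We use two elementary facts. If a real random variable $Y$ has a continuous distribution function $F$, then $F(Y)$ is uniform on $(0,1)$. If $V$ is uniform on $(0,1)$, then $G_k^{-1}(V;y_{<k})$ has distribution function $G_k(\cdot\,;y_{<k})$. Let $X$ be uniform on $D'$. Then $X_{\le k}$ has density $h_k/|D|$. So $h_{k-1}(X_{<k})>0$ almost surely, and given $X_{<k}$ the coordinate $X_k$ has the continuous distribution function $F_k(X_{<k},\cdot)$. Hence $F_k(X_{\le k})$ is uniform on $(0,1)$ given $X_{<k}$. In particular $X\in D_*$ almost surely, that is, $|D\setminus D_*|=0$. Moreover, given $X_{<k}$, the variable $T_k$ has density $f_k(T_{<k},\cdot)/f_{k-1}(T_{<k})$, which depends on $X_{<k}$ only through $T_{<k}$. By induction on $k$, $T_{\le k}(X)$ has density $f_k/|K|$. The case $k=n$ is (i).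

\emph{Proof of (ii).} By Fubini's theorem the null set $D\setminus D_*$ meets almost every $i$-line in a null set. Let $\ell$ be such a line, meeting $S$, with chord $[a,b]$ and $a<b$. The chord lies in $S^i\subset D$, so almost every point of it is in $D_*$. This is the step that requires the source of the map to be $D$ rather than $S$. The value $x_{<i}$ is constant on $\ell$; it is admissible and $h_{i-1}(x_{<i})>0$. Also $F_i\in(0,1)$ a.e.\ on $(a,b)$, hence everywhere on $(a,b)$ by monotonicity. So the formula $T_i=G_i^{-1}(F_i;T_{<i})$ defines $T_i$ on all of $(a,b)$, as a $C^1$ function on $(0,1)$ composed with a Lipschitz function of $x_i$ with values in $(0,1)$. Thus $T_i$ is locally Lipschitz, and it is bounded because $U_i$ is. For a.e.\ $x_i$ we have $\partial_iF_i=h_i/h_{i-1}$ by Lebesgue's differentiation theorem, and the chain rule gives $\partial_iT_i=\partial_iF_i/G_i'(T_i;T_{<i})=\tau_i$.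
\end{proof}

\section{Two vector fields and the lower bounds}\label{sec:proof}

\subsection{The transport field}

We apply Lemma \ref{lem:chord} to $\varphi=\psi\,(T-x)$. Compared with the cube there is a new term $\nabla\psi\cdot(T-x)$. On $B$ it is bounded by Lemma \ref{lem:cutoff}(a). On $S$ that bound would be useless, and concavity of $\psi$ is used instead.

\begin{proposition}\label{prop:transport}
For every $\Lambda$ with $0\le\Lambda\le\log(1/d)$,
\[
\int_S\big[(\Lambda-1)\psi+\kappa\big]\,dx\ \le\ \Big(1+\frac1n+\frac{2R}r\Big)|B| .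
\]
\end{proposition}

\begin{proof}
Put $w_i=\psi(\tau_i-1)+\partial_i\psi\,(T_i-x_i)$, defined a.e.\ on $D$. We check the hypotheses of Lemma \ref{lem:chord}. Chords that consist of one point contribute nothing. Let $[a,b]$ be a chord as in Lemma \ref{lem:knothe}(ii). The function $\Phi=\psi\,(T_i-x_i)$ is locally Lipschitz on $(a,b)$ with derivative $w_i$ a.e., and it tends to $0$ at both ends, because $T_i$ is bounded and the ends lie in $\partial K$. For $a<a'<b'<b$,
\[
\Phi(b')-\Phi(a')=\int_{a'}^{b'}\psi\tau_i\,dx_i+\int_{a'}^{b'}\big[\partial_i\psi\,(T_i-x_i)-\psi\big]\,dx_i .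
\]
The second integrand is bounded a.e.\ by $c_K=\frac1n+\operatorname{Lip}(\psi)\operatorname{diam}K$, and the first is nonnegative. Letting $a'\downarrow a$ and $b'\uparrow b$, monotone convergence gives $\int_a^b\psi\tau_i\le c_K\operatorname{diam}K$ and $\int_a^bw_i=0$. The bound does not depend on the chord and $P_iK$ is bounded, so $w_i$ is integrable on $S^i$.

On $B$ we have $w_i^-\le\psi+|\partial_i\psi||T_i-x_i|$ since $\tau_i\ge0$. As $T(x)-x\in K-K$, Lemma \ref{lem:cutoff}(a) gives $\sum_iw_i^-\le n\psi+2R/r\le1+2R/r$.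

On $S$, AM--GM with Lemma \ref{lem:knothe}(iii) and $e^t-1\ge t$ give
\[
\sum_i\tau_i-n\ge n\big(d^{-1/n}-1\big)\ge\log(1/d)\ge\Lambda,
\]
and concavity gives $\nabla\psi(x)\cdot(T(x)-x)\ge\psi(T(x))-\psi(x)$ at interior points where $\psi$ is differentiable. So $\sum_iw_i\ge(\Lambda-1)\psi+\psi\circ T$ a.e.\ on $S$, and Lemma \ref{lem:chord} yields
\[
\int_S(\Lambda-1)\psi+\int_S\psi\circ T\le\Big(1+\frac{2R}r\Big)|B| .
\]
Finally $\int_D\psi\circ T=\kappa|D|$ by Lemma \ref{lem:knothe}(i), and $\psi\le1/n$, so $\int_S\psi\circ T\ge\kappa|D|-|B|/n\ge\kappa|S|-|B|/n$.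
\end{proof}

\subsection{The radial field}

If $S$ lies where $\psi=1/n$, Proposition \ref{prop:transport} gains about $\Lambda|S|/n$, which is what we want. If $S$ lies close to $\partial K$, where $\psi$ is near $0$, it gains only $\kappa|S|$ and the logarithm is lost. The field $-\psi x$ covers this case: by \eqref{eq:gradpsi} its divergence is $g1_N-n\psi$, which is near $1$ exactly where $\psi$ is near $0$.

\begin{proposition}\label{prop:radial}
\[
\int_S\big(g\,1_N-n\psi\big)\,dx\ \le\ \Big(1+\frac{2R}r\Big)|B| .
\]
\end{proposition}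

\begin{proof}
Put $w_i=-\partial_i(\psi x_i)=-\psi-x_i\,\partial_i\psi$, a bounded function. On every chord in direction $e_i$ the function $\psi x_i$ is Lipschitz and vanishes at both ends, so $w_i$ integrates to zero over the chord. By \eqref{eq:gradpsi}, $\sum_iw_i=g1_N-n\psi$. Since $x=x-0\in K-K$, Lemma \ref{lem:cutoff}(a) gives $\sum_iw_i^-\le n\psi+\sum_i|x_i||\partial_i\psi|\le1+2R/r$. Apply Lemma \ref{lem:chord}.
\end{proof}

\subsection{Proof of Theorem \ref{thm:main}}

If $|B|\ge|S|/10$ the theorem holds because $r\le R$. Assume $|B|<|S|/10$ and put $\alpha=\log(1/s)\ge\log2$, so that $\log(e/s)=1+\alpha$. Then $s\le d<1.1s<1$, and since $\log1.1<0.1$,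
\begin{equation}\label{eq:alpha}
\alpha-0.1\le\log(1/d)\le\alpha .
\end{equation}

Add $\gamma/n$ times Proposition \ref{prop:radial} to Proposition \ref{prop:transport}, for a weight $\gamma\ge0$. With $y=n\psi\in[0,1]$, the integrand over $S$ becomes
\begin{equation}\label{eq:integrand}
\frac1n\Big[(\Lambda-1-\gamma)\,y+\gamma\,g\,1_N+n\kappa\Big].
\end{equation}
The first two terms sum to $\Lambda-1-\gamma$ outside $N$ and to $\gamma$ on $\partial K$, and these agree for $\gamma=(\Lambda-1)/2$. The cost on $B$ is multiplied by $1+\gamma/n$, so $\Lambda$ should not exceed the order of $n$; this is the origin of the minimum with $1$ in the theorem. We take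
\[
\Lambda=\min\{\log(1/d),n\}>0,\qquad\gamma=\max\{0,(\Lambda-1)/2\}\le n/2 .
\]

Suppose $\Lambda\ge1$, so that $\Lambda-1-\gamma=\gamma$. Outside $N$ we have $y=1$ and the first two terms of \eqref{eq:integrand} sum to $\gamma$. On $N$ we have $g=1-y/n$ and they sum to $\gamma(1+y-y/n)\ge\gamma$. Suppose $\Lambda<1$, so that $\gamma=0$. Then they sum to $(\Lambda-1)y\ge\Lambda-1$. The coefficient of $|B|$ is at most $\frac32(1+\frac{2R}r)+\frac1n\le2+\frac{3R}r\le\frac{5R}r$. With Lemma \ref{lem:cutoff}(b) we obtain
\begin{equation}\label{eq:F}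
\frac{5R}r\,|B|\ge\frac{|S|}n\,F,\qquad F=\begin{cases}\Lambda/2+0.04,&\Lambda\ge1,\\ \Lambda-0.46,&\Lambda<1.\end{cases}
\end{equation}
We bound $F$ in three cases.
\begin{itemize}
\item If $\Lambda=n$, then $F\ge n/2$.
\item If $1\le\Lambda<n$, then $\Lambda=\log(1/d)$, and \eqref{eq:alpha} gives $\alpha\ge1$ and $F\ge\alpha/2-0.01\ge0.49\,\alpha\ge0.245\,(1+\alpha)$.
\item If $\Lambda<1$, then $\Lambda=\log(1/d)$ and $F\ge\alpha-0.56$. Here $s\le1/2$ is used: $\alpha\ge\log2>0.693$, so $\frac{\alpha-0.56}{1+\alpha}=1-\frac{1.56}{1+\alpha}\ge1-\frac{1.56}{1.693}>0.078$.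
\end{itemize}
In all cases $F\ge0.078\min\{n,\log(e/s)\}$. By \eqref{eq:F}, $|B|/|S|\ge0.0156\,\frac rR\min\{1,\log(e/s)/n\}$, and $0.0156>1/70$. \qed

\subsection{Proof of Theorem \ref{thm:all}}

For $s\le1/2$ the claim is contained in Theorem \ref{thm:main}. Let $s>1/2$, so $m=1-s$. If $|B|\ge\frac m2|K|$ we are done, since $r\le R$. Otherwise we apply Theorem \ref{thm:main} to the part of $K$ that $S$ cannot reach. Let $C=K\setminus D$, so $\frac m2\le|C|/|K|\le m<\frac12$. The set $C$ is measurable but need not be Borel; let $C'\subset C$ be Borel with $|C\setminus C'|=0$. A point of $K$ that differs from a point $z\in C'$ in at most one coordinate is not in $S$, for otherwise $z\in D$. Hence $\partial_0^KC'\subset B\cup(C\setminus C')$ and $|\partial_0^KC'|\le|B|$. With $s'=|C'|/|K|\in[\frac m2,m]$, Theorem \ref{thm:main} gives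
\[
\frac{|B|}{|K|}\ge\frac1{70}\frac rR\,s'\min\Big\{1,\frac{\log(e/s')}n\Big\}\ge\frac1{140}\frac rR\,m\min\Big\{1,\frac{\log(e/m)}n\Big\}.\qquad\qed
\]

\section{Truncated cones: proof of Theorem \ref{thm:sharp}}\label{sec:sharp}

We take $C_0=2000$ and $C_1=32\cdot41\cdot288\,e$, and fix $n$, $Q$ and $R\ge2000r$.

\subsection{Normalization and the cone}

Invertible diagonal linear maps preserve the statement. Let $v$ maximize $\prod_ix_i$ over $Q\cap\mathbb{R}^n_+$. All $v_i$ are positive because $0\in\operatorname{int}Q$, and we rescale so that $v=\mathbf 1$. Then $Q$ contains all sign vectors, hence $[-1,1]^n$. For $x\in Q\cap\mathbb{R}^n_+$ the product at $(1-t)\mathbf 1+tx$ has derivative $\sum_i(x_i-1)\le0$ at $t=0$. By unconditionality,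
\begin{equation}\label{eq:norm}
[-1,1]^n\subset Q\subset\Big\{x:\sum_i|x_i|\le n\Big\}.
\end{equation}

Let $L\ge1000r$ be a parameter, $Z=L\mathbf 1+rQ$ and $\mathcal K=\{\mu z:z\in Z,\ \mu\ge0\}$. For $z=L\mathbf 1+rq\in Z$, \eqref{eq:norm} gives $|\rho(z)-L|=r|\rho(q)|\le r$ and $\sum_i|z_i-\rho(z)|\le r\sum_i|q_i|+rn|\rho(q)|\le2rn$. If $x=\mu z$, then $\mu=\rho(x)/\rho(z)\le\rho(x)/(L-r)$. So with $\beta=\frac{2r}{L-r}\le\frac1{10}$, every $x\in\mathcal K$ satisfies
\begin{equation}\label{eq:E1}
\sum_i|x_i-\rho(x)|\le\beta n\rho(x),\qquad\text{and}\qquad\sum_i|x_i-\rho(x)|\le6rn\ \text{ if }\rho(x)\le3(L-r).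
\end{equation}
The cone $\mathcal K$ is closed since $Z$ is compact and $0\notin Z$. Let $\Omega=\mathcal K\cap\{\rho=1\}$. Every $x\in\mathcal K\setminus\{0\}$ is uniquely $x=t\omega$ with $t=\rho(x)>0$ and $\omega\in\Omega$. We describe a subset of $\mathcal K$ by the values of $t$ that it occupies on each ray. The ray of $\omega$ meets $Z$ in an interval $[t_1,t_2]$, depending on $\omega$, with
\[
L-r\le t_1\le t_2\le L+r .
\]
For $0\le\mu_1<\mu_2$ the set $\mathcal K[\mu_1,\mu_2]=\{\mu z:z\in Z,\ \mu_1\le\mu\le\mu_2\}$ occupies $[\mu_1t_1,\mu_2t_2]$ on each ray. It is compact with nonempty interior, and it is convex: a convex combination $a\mu z+a'\mu'z'$ equals $\mu''$ times a convex combination of $z,z'$, where $\mu''=a\mu+a'\mu'$.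

Writing $\omega=\mathbf 1+w$ with $w\perp\mathbf 1$, the point $t\omega$ has component $\sqrt n\,t$ along $\mathbf 1/\sqrt n$ and orthogonal component $tw$. Hence for measurable $E\subset\mathcal K$
\begin{equation}\label{eq:polar}
|E|=\sqrt n\int_\Omega\int_0^\infty1_E(t\omega)\,t^{n-1}\,dt\,d\omega .
\end{equation}
We call $\int1_E(t\omega)t^{n-1}dt$ the \emph{mass} of $E$ on the ray of $\omega$. An inequality between masses that holds on every ray gives the same inequality between volumes.

\subsection{A cut with a thin boundary layer}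

In Example \ref{ex:cyl} one coordinate could move by at most $4r$, so the cut $\{\rho=\text{const}\}$ had a boundary layer of thickness $4r/n$. For general $Q$ this argument fails: if $Q=\{\sum_i|x_i|\le n\}$, then $L\mathbf 1\pm rne_1\in Z$, and one move changes $\rho$ by $2r$. We replace $\sum_ix_i$ by a sum of truncated coordinates. One move changes this sum by $O(r)$. By \eqref{eq:E1} most coordinates are close to $\rho(x)$ and are not truncated, so the sum still grows at a rate of order $n$ along rays.

Fix a level $M\in[L,2L]$, and note that $M+30r\le3(L-r)$. Put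
\[
\theta(u)=\max\{-54r,\min\{54r,u\}\},\qquad H(x)=\sum_i\theta(x_i-M),
\]
\[
\Sigma=\{x\in\mathcal K:\rho(x)\le3(L-r),\ H(x)\le0\},
\]
a closed set. The constants fit together as follows: the cut lies within $6r$ of the level $M$, one move changes $\rho$ by at most $24r$, so all points of interest lie within $30r$ of $M$, and truncation at $54r=30r+24r$ affects at most a quarter of the coordinates.

\begin{lemma}\label{lem:cut}
Let $\omega\in\Omega$. On $[M-30r,M+30r]$ the function $t\mapsto H(t\omega)$ is continuous and piecewise linear with slopes at least $3n/8$. It has a unique zero $t_0=t_0(\omega)$ in $[0,3(L-r)]$, we have $|t_0-M|\le6r$, and $\Sigma$ occupies $[0,t_0]$ on the ray of $\omega$.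
\end{lemma}

\begin{proof}
Let $|t-M|\le30r$ and $x=t\omega$. An index $i$ with $|x_i-M|\ge54r$ has $|x_i-t|\ge24r$, so by \eqref{eq:E1} there are at most $6rn/(24r)=n/4$ such indices. Except at finitely many $t$, where $|t\omega_i-M|=54r$ for some $i$, they contribute slope $0$. Each of the other indices contributes slope $\omega_i=x_i/t\ge\frac{M-54r}{M+30r}\ge\frac12$, because $M\ge138r$. The total slope is at least $\frac{3n}4\cdot\frac12$.

For $0\le t\le3(L-r)$, since $\theta$ is $1$-Lipschitz, \eqref{eq:E1} gives $|H(t\omega)-n\theta(t-M)|\le6rn$. So $H(t\omega)>0$ if $t>M+6r$ and $H(t\omega)<0$ if $t<M-6r$. In between $H(t\omega)$ is continuous and strictly increasing, and the remaining claims follow.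
\end{proof}

\begin{lemma}\label{lem:thin}
Let $\varepsilon=288r/n$. Let $x\in\Sigma$ and $y\in\mathcal K\setminus\Sigma$ differ in exactly one coordinate. Then $x,y\ne0$ and, with $\omega_x=x/\rho(x)$ and $\omega_y=y/\rho(y)$,
\[
t_0(\omega_x)-\varepsilon\le\rho(x)\le t_0(\omega_x),\qquad t_0(\omega_y)<\rho(y)\le t_0(\omega_y)+\varepsilon .
\]
\end{lemma}

\begin{proof}
We have $0\in\Sigma$, so $y\ne0$, and Lemma \ref{lem:cut} gives $\rho(x)\le M+6r$ and $\rho(y)>M-6r$. We first show that both points are in the range where the slope bound holds. Let $x',x''$ be the two points ordered so that $\rho(x')\le\rho(x'')$, let $j$ be the coordinate in which they differ, and let $\Delta=x''_j-x'_j\ge0$. Then $\rho(x'')=\rho(x')+\Delta/n$, and by \eqref{eq:E1}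
\[
\Delta\Big(1-\frac1n\Big)=\big(x''_j-\rho(x'')\big)-\big(x'_j-\rho(x')\big)\le\beta n\Big(2\rho(x')+\frac\Delta n\Big).
\]
Since $n\ge2$, we have $1-\frac1n-\beta\ge\frac25$, so $\Delta/n\le5\beta\rho(x')$. As $\rho(x')\le\rho(x)\le2L+6r$ and $L\ge21r$,
\[
|\rho(x)-\rho(y)|=\frac\Delta n\le\frac{10r(2L+6r)}{L-r}\le24r .
\]
Thus $\rho(x),\rho(y)\in[M-30r,M+30r]$. In particular $x\ne0$, and $\rho(y)\le3(L-r)$, so $H(x)\le0<H(y)$. Only one summand of $H$ changes, so $H(y)-H(x)\le108r$. Therefore $H(x)\ge-108r$ and $H(y)\le108r$. The slope bound along the ray of $x$ gives $\frac{3n}8(t_0(\omega_x)-\rho(x))\le-H(x)\le108r$, and along the ray of $y$ it gives $\frac{3n}8(\rho(y)-t_0(\omega_y))\le H(y)\le108r$. Finally $108r\cdot\frac8{3n}=\varepsilon$.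
\end{proof}

So $\partial_0^{\mathcal K}\Sigma$ and $\partial_0^{\mathcal K}(\mathcal K\setminus\Sigma)$, defined as for bodies, lie in $(t_0,t_0+\varepsilon]$ and $[t_0-\varepsilon,t_0]$ on each ray. Since $n\varepsilon=288r\le M-6r\le t_0$, we have $(1+\varepsilon/t_0)^{n-1}\le e$. Hence on each ray both boundaries have mass at most
\begin{equation}\label{eq:layer}
e\,\varepsilon\,t_0^{n-1}=\frac{288\,e\,r}{t_0}\cdot\frac{t_0^n}n .
\end{equation}

\subsection{Sizes $0.9^n\le s\le1/2$}

For $\lambda\in[\frac1{10n},1]$ take $L=R/\lambda\ge R$ and $M=L+\frac34R\in[L,2L]$, and let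
\[
K_\lambda=\mathcal K[1,1+\lambda],\qquad S_\lambda=K_\lambda\cap\Sigma,\qquad s(\lambda)=|S_\lambda|/|K_\lambda| .
\]
Writing $\mu=1+\lambda\xi$ and using $\lambda L=R$,
\begin{equation}\label{eq:Kprime}
K_\lambda':=K_\lambda-L\mathbf 1=\{\xi R\mathbf 1+(1+\lambda\xi)rq:\ \xi\in[0,1],\ q\in Q\}.
\end{equation}
Taking $\xi=0$ gives $rQ\subset K'_\lambda$. Since $(\xi-\frac12)R\mathbf 1\in\frac R2Q$ by \eqref{eq:norm}, also $K'_\lambda\subset\frac R2\mathbf 1+(\frac R2+2r)Q\subset\frac R2\mathbf 1+RQ$. So $K_\lambda$ satisfies \eqref{eq:sandwich}.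

On each ray $K_\lambda$ occupies $[t_1,t_3]$ with $t_3=(1+\lambda)t_2$. From $L-r\le t_2\le L+r$ and $\lambda L=R$ we get $|t_3-L-R|\le2r$, and also $t_3\le2(L+r)\le3(L-r)$. With $|t_0-L-\frac34R|\le6r$ and $R\ge2000r$ this gives
\begin{equation}\label{eq:gaps}
t_0-t_1\ge\tfrac34R-7r\ge\tfrac R2,\qquad\tfrac R8\le\tfrac R4-8r\le t_3-t_0\le\tfrac R4+8r,\qquad L\le t_0\le2L .
\end{equation}
So $S_\lambda$ occupies $[t_1,t_0]$ and has mass $(t_0^n-t_1^n)/n$ on each ray.

\emph{Boundaries.} As $K_\lambda\setminus S_\lambda\subset\mathcal K\setminus\Sigma$ and $S_\lambda\subset\Sigma$, we have $\partial_0^{K_\lambda}S_\lambda\subset\partial_0^{\mathcal K}\Sigma$ and $\partial_0^{K_\lambda}(K_\lambda\setminus S_\lambda)\subset\partial_0^{\mathcal K}(\mathcal K\setminus\Sigma)$. By \eqref{eq:gaps}, $(t_1/t_0)^n\le e^{-nR/(4L)}=e^{-n\lambda/4}\le e^{-1/40}\le\frac{40}{41}$, the last step by $e^u\ge1+u$. So the mass of $S_\lambda$ is at least $\frac1{41}t_0^n/n$, and by \eqref{eq:layer} and $t_0\ge L$ both boundaries have volume at most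
\[
41\cdot288\,e\,\frac rL\,|S_\lambda|=41\cdot288\,e\,\lambda\,\frac rR\,|S_\lambda| .
\]

\emph{From $\lambda$ to $s$.} Since $t_0\le t_3$, the ratio of masses on a ray satisfies
\begin{equation}\label{eq:ratio}
\frac{t_0^n-t_1^n}{t_3^n-t_1^n}\le\Big(\frac{t_0}{t_3}\Big)^n .
\end{equation}
By \eqref{eq:gaps} and $t_3\le4L$ the right side is at most $e^{-nR/(32L)}=e^{-n\lambda/32}$. Hence $\lambda\le32\log(1/s(\lambda))/n$. As also $\lambda\le1$, we get $\lambda\le32\min\{1,\log(e/s(\lambda))/n\}$, and both boundaries satisfy the bound of the theorem for $s=s(\lambda)$.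

\emph{All sizes occur.} It remains to show that $s(\lambda)$ takes every value in $[0.9^n,\frac12]$. Since $\rho\le3(L-r)$ on $K_\lambda$, we have $S_\lambda-L\mathbf 1=K'_\lambda\cap E$ with $E=\{x:\sum_i\theta(x_i-\frac34R)\le0\}$, a set that does not depend on $\lambda$. For $\lambda\le\lambda'$, \eqref{eq:Kprime} and $rQ\subset K'_\lambda$ give
\[
K'_\lambda\subset K'_{\lambda'}\subset K'_\lambda+(\lambda'-\lambda)rQ\subset(1+\lambda'-\lambda)K'_\lambda .
\]
So $|K'_{\lambda'}\setminus K'_\lambda|\le((1+\lambda'-\lambda)^n-1)|K'_\lambda|$, and $|K'_\lambda|$, $|K'_\lambda\cap E|$ and $s(\lambda)$ are continuous in $\lambda$.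

Let $\lambda=\frac1{10n}$. On $[t_1,t_3]$ the density $t^{n-1}$ varies by a factor at most
\[
\Big((1+\lambda)\frac{L+r}{L-r}\Big)^n\le e^{n\lambda+3nr/L}=e^{0.1+0.3r/R}\le e^{0.2}<1.25 .
\]
By \eqref{eq:gaps}, $1.25\,(t_3-t_0)\le1.25(\frac R4+8r)\le\frac34R-7r\le t_0-t_1$. So on each ray the mass of $K_\lambda\setminus S_\lambda$ is at most that of $S_\lambda$, and $s(\frac1{10n})\ge\frac12$.

Let $\lambda=1$. Then $L=R$, and \eqref{eq:ratio} gives $s(1)\le\big(\frac{1.75R+6r}{2R-2r}\big)^n\le\big(\frac{3506}{3998}\big)^n\le0.9^n$. The intermediate value theorem finishes this case.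

\subsection{Sizes $0<s\le\min\{1/2,0.9^n\}$}

Take $L=R/2\ge1000r$, $M=\frac{15}8L$ and $K=\mathcal K[0,2]$. Then $L\mathbf 1+rQ=Z\subset K$. For $0\le\mu\le2$ we have $\mu(L\mathbf 1+rq)-L\mathbf 1=(\mu-1)L\mathbf 1+\mu rq\in(L+2r)Q\subset RQ$. So $K$ satisfies \eqref{eq:sandwich}. On each ray $K$ occupies $[0,2t_2]$, and $t_0\le\frac{15}8L+6r\le2(L-r)\le2t_2$, so $\Sigma\subset K$. The ratio of masses is $(t_0/2t_2)^n$, hence
\[
\frac{|\Sigma|}{|K|}\ge\Big(\frac{15L/8-6r}{2(L+r)}\Big)^n\ge\Big(\frac{1869}{2002}\Big)^n\ge0.9^n\ge s .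
\]
Choose $\delta\in(0,1]$ with $\delta^n|\Sigma|=s|K|$ and put $S=\delta\Sigma\subset\Sigma\subset K$.

If $x\in S$ and $y\in K\setminus S$ differ in one coordinate, then so do $x/\delta\in\Sigma$ and $y/\delta\in\mathcal K\setminus\Sigma$, because $\mathcal K$ is invariant under scaling. Thus $\partial_0^KS\subset\delta\,\partial_0^{\mathcal K}\Sigma$ and $\partial_0^K(K\setminus S)\subset\delta\,\partial_0^{\mathcal K}(\mathcal K\setminus\Sigma)$. The mass of $\Sigma$ on a ray is $t_0^n/n$, and $t_0\ge M-6r\ge L$. By \eqref{eq:layer} both boundaries have volume at most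
\[
\delta^n\,\frac{288\,e\,r}L\,|\Sigma|=576\,e\,\frac rR\,|S| .
\]
Since $s\le0.9^n$, we have $\log(e/s)/n\ge\log(1/0.9)>0.1$, so this is at most $5760\,e\,\frac rR\min\{1,\log(e/s)/n\}|S|$, and $5760\,e\le C_1$. This completes the proof of Theorem \ref{thm:sharp}. \qed

\begin{thebibliography}{1}
\bibitem{F} Manuel Fernandez V, \emph{Improved $\ell_0$-Isoperimetry for Convex Bodies via Mass Transport}, arXiv:2608.27854 (2026).
\end{thebibliography}
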